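# Avoidance derivations and the equational theories of effective graph models

## 1. Four rules generating a set $Z$

Let $D\subseteq\mathbb N$ be an infinite decidable set, and write $\mathcal P_f(D)$ for the set of its finite subsets. Let $i:\mathcal P_f(D)\times D\to D$ be a total injection. Finite sets are coded by their canonical indices, $a\mapsto\sum_{k\in a}2^k$. Assume that $i$ is computable and that $\mathrm{range}(i)$ is decidable. Then $i^{-1}$ is computable on $\mathrm{range}(i)$: given $e$ in the range, run through all pairs $(a,\alpha)$ until $i(a,\alpha)=e$.

For finite sets $d_1,\dots,d_k\subseteq D$ and $\beta\in D$ put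
$$(d_1,\dots,d_k)\to\beta\;:=\;i(d_1,i(d_2,\dots i(d_k,\beta)\dots)).$$
Given $e$, $k$ and $\beta$, there is at most one sequence $d_1,\dots,d_k$ with $e=(d_1,\dots,d_k)\to\beta$, by $k$ uses of injectivity.

**Definition (contexts and requirements).** A *context* is a sequence $\vec a=(a_0,\dots,a_{n-1})$ of finite subsets of $D$ with $n\ge 1$; its extension by a finite set $b$ is written $(\vec a,b)$. A *requirement* is a pair $(\vec a,\beta)$ with $\vec a$ a context and $\beta\in D$.

**Definition (the set $Z$).** $Z$ is the least set of requirements closed under the following rules, for all contexts $\vec a=(a_0,\dots,a_{n-1})$.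

- (V) If $\beta\notin a_j$ for some $j<n$, then $(\vec a,\beta)\in Z$.
- (R) If $\beta\notin\mathrm{range}(i)$, then $(\vec a,\beta)\in Z$.
- (L) If $((\vec a,b),\beta')\in Z$, then $(\vec a,i(b,\beta'))\in Z$.
- (A) Let $k\ge1$. Suppose that for every $e\in a_0$ of the form $e=(d_1,\dots,d_k)\to\beta$ there is some $\delta_e\in d_1\cup\dots\cup d_k$ with $(\vec a,\delta_e)\in Z$. Then $(\vec a,\beta)\in Z$.

In rule (A) the number $k$ is chosen first and is the same for all $e$. If no element of $a_0$ has the stated form, the rule applies with no premises. If some $e$ of that form has $d_1=\dots=d_k=\emptyset$, no $\delta_e$ exists and the rule cannot be used for this $k$.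

Here is a small case. Let $\langle x,y\rangle=\frac{(x+y)(x+y+1)}2+y$ be the Cantor pairing, and write $\langle a,\alpha\rangle$ for the pairing of the canonical index of $a$ with $\alpha$. Take $D=\mathbb N$, $i(\{1\},0)=1$, and $i(a,\alpha)=2+\langle a,\alpha\rangle$ for all other pairs. This $i$ is injective and computable. The set $\{1\}$ has index $2$ and $2+\langle 2,0\rangle=5$, so $\mathrm{range}(i)=\mathbb N\setminus\{0,5\}$.

- $((\{1\}),1)\in Z$. Indeed $1=i(\{1\},0)$, so by (L) it is enough to have $((\{1\},\{1\}),0)\in Z$, and this is (V), since $0\notin\{1\}$.
- Note that $i(\{0\},1)=2+\langle 1,1\rangle=6$. To get $((\{1,6\}),1)\in Z$ by (A) with $k=1$, look for elements of $\{1,6\}$ of the form $(d)\to1$. Only $6$ is one, with $d=\{0\}$, so we need $((\{1,6\}),0)\in Z$. This is (R), since $0\notin\mathrm{range}(i)$.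

The set $Z$ is r.e. A derivation is a finite tree of rule instances, where an instance of (A) records $k$ and the choices $\delta_e$. Correctness of an instance is decidable: we can test membership in a finite set and in $\mathrm{range}(i)$. We can also test whether $e\in a_0$ has the form $(d_1,\dots,d_k)\to\beta$, by applying $i^{-1}$ up to $k$ times, checking membership in the range before each inversion, and comparing the result with $\beta$. So the set of derivations is decidable.

What is $Z$ for? The pair $(D,i)$ is a model of the untyped $\lambda$-calculus, in which every closed term $Q$ denotes a set $|Q|\subseteq D$, and sets can be applied to sets. The requirement $(\vec a,\beta)$ asks a closed term $Q$ to keep $\beta$ out of $|Q|\cdot a_0\cdots a_{n-1}$. A derivation of $(\vec a,\beta)\in Z$ is a certificate from which such a $Q$ can be computed (Lemma 3). If $(\vec a,\beta)\notin Z$, then $\beta$ lies in the denotation of every closed term whatsoever (Lemma 5). Playing these two facts against each other, we shall build terms $N_n$ such that $N_nI$ has the smallest denotation any closed term can have when the $n$-th computation does not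 halt, and is $\beta$-equal to a term of our choice when it halts. A recursive enumeration of the equations true in the model would then enumerate the complement of the halting set.

## 2. Graph models, effectiveness, and the theorems

**Definition (graph model).** A graph model is a pair $\mathcal G=(D,i)$ with $D$ an infinite set (the web) and $i:\mathcal P_f(D)\times D\to D$ a total injection. For $X,Y\subseteq D$,
$$X\cdot Y=\{\alpha\in D:\ \exists a\subseteq Y\text{ finite},\ i(a,\alpha)\in X\},$$
and a Scott-continuous $f:\mathcal P(D)\to\mathcal P(D)$ is represented by $\{i(a,\alpha):a\in\mathcal P_f(D),\ \alpha\in f(a)\}$.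

For an environment $\rho$, which assigns subsets of $D$ to variables, terms are interpreted by
$$|x|_\rho=\rho(x),\qquad |MN|_\rho=|M|_\rho\cdot|N|_\rho,\qquad |\lambda x.M|_\rho=\{i(a,\alpha):\alpha\in|M|_{\rho[x:=a]}\}.$$
For closed $M$ the environment is irrelevant and we write $|M|$. For example, with $I=\lambda x.x$ we get $|I|=\{i(a,\alpha):\alpha\in a\}$. Any abstraction denotes a subset of $\mathrm{range}(i)$. Application associates to the left.

The textbook facts are as follows. First, $|M|_\rho$ is Scott-continuous in $\rho$. Hence
$$|\lambda x.M|_\rho\cdot X=|M|_{\rho[x:=X]},\tag{1}$$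
because $\beta$ is in the left side iff there is a finite $a\subseteq X$ with $i(a,\beta)\in|\lambda x.M|_\rho$; by injectivity of $i$ this means that there is a finite $a\subseteq X$ with $\beta\in|M|_{\rho[x:=a]}$; by continuity this means that $\beta\in|M|_{\rho[x:=X]}$. Second, $M=_\beta N$ implies $|M|=|N|$, where $=_\beta$ is $\beta$-conversion. Third, unfolding the definition of application $k$ times, from the outermost argument inward,
$$\beta\in X\cdot Y_1\cdots Y_k\iff\exists\text{ finite }d_j\subseteq Y_j\ (1\le j\le k):\ (d_1,\dots,d_k)\to\beta\in X.\tag{2}$$

Let $\Lambda^0$ be the set of closed $\lambda$-terms. The equational theory of $\mathcal G$ is $\mathrm{Th}(\mathcal G)=\{M=N: M,N\in\Lambda^0,\ |M|=|N|\}$. We also regard it as a set of pairs, and r.e. refers to a standard Gödel numbering. A graph theory is the equational theory of some graph model, and the minimum graph theory is the intersection of all $\mathrm{Th}(\mathcal G)$.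

**Definition (effective).** A graph model is effective if it is isomorphic to a graph model $(D',i')$ where $D'$ is a decidable subset of $\mathbb N$, $i'$ is computable, and $\mathrm{range}(i')$ is decidable, with finite sets coded by canonical indices.

An isomorphism is a bijection $\theta:D\to D'$ with $\theta(i(a,\alpha))=i'(\theta(a),\theta(\alpha))$, where $\theta(a)$ is the image of $a$. By induction on terms it carries $|M|_\rho$ to the interpretation of $M$ in the image environment, so isomorphic models have the same theory. From now on an effective $\mathcal G=(D,i)$ is itself of the form described in Section 1.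

Three effective models on $D=\mathbb N$ will be used by hand.

- $\mathcal G_1$: $i(a,\alpha)=1+\langle a,\alpha\rangle$, with range $\mathbb N\setminus\{0\}$. Since $\langle x,y\rangle\ge x,y$, and every $k\in a$ is smaller than the canonical index of $a$, the number $i(a,\alpha)$ is larger than $\alpha$ and larger than every element of $a$.
- $\mathcal G_2$: $i(\{0\},0)=0$, and $i(a,\alpha)=1+\langle a,\alpha\rangle$ for all other pairs. The range is $\mathbb N\setminus\{2\}$, because $1+\langle\{0\},0\rangle=1+\langle1,0\rangle=2$.
- $\mathcal G_3$: the example of Section 1, with $i(\{1\},0)=1$ and range $\mathbb N\setminus\{0,5\}$.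

The source of the problem, Giulio Manzonetto, "Models and theories of lambda calculus", arXiv:0904.4756 (2009), contains the conjecture that all effective graph models have non r.e. equational theories. The task is to prove or disprove it. It is true. Let $K\subseteq\mathbb N$ be the halting set, which is r.e. with complement $\overline K$ not r.e.; recall that $\overline K$ is $\Pi^0_1$-complete.

**Theorem A.** If $\mathcal G$ is an effective graph model, then $\mathrm{Th}(\mathcal G)$ is not r.e.

**Theorem B.** Let $\mathcal G$ be an effective graph model. Let $\sim$ be any equivalence relation on $\Lambda^0$ that contains $\mathrm{Th}(\mathcal G)$ and has at least two classes. Then $\overline K$ is many-one reducible to $\sim$, i.e. $\sim$ is $\Pi^0_1$-hard. Moreover, no r.e. set $W$ satisfies $\mathrm{Th}(\mathcal G)\subseteq W\subseteq{\sim}$.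

**Corollary C.** Every consistent $\lambda$-theory containing the minimum graph theory is $\Pi^0_1$-hard, hence not r.e. In particular, the equational theory of every graph model, effective or not, is not r.e., and the minimum graph theory is not r.e.

**Theorem D.** In every effective graph model there is a closed term $\Theta$ with $|\Theta|=\bigcap_{P\in\Lambda^0}|P|$.

Corollary C uses one quoted result: there is an effective graph model whose equational theory is the minimum graph theory. The background of the problem lists as open whether that theory is r.e.; Corollary C settles this.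

**Definition (meeting a requirement).** A closed term $Q$ *meets* $(\vec a,\beta)$ if $\beta\notin|Q|\cdot a_0\cdots a_{n-1}$, also written $\beta\notin|Q|\cdot\vec a$.

Whether $Q$ meets a requirement depends only on $|Q|$, so it is invariant under $=_\beta$. For example, in $\mathcal G_3$ the term $\lambda x.x(\lambda y.y)$ meets $((\{1,6\}),1)$. Indeed, $1\in\{1,6\}\cdot|I|$ would need some $i(d,1)\in\{1,6\}$ with $d\subseteq|I|$. The only candidate is $6=i(\{0\},1)$, and $0\notin|I|$ because $0\notin\mathrm{range}(i)$.

**Fact 0.** In an effective graph model, the relation "$Q$ does not meet $r$" is r.e. in $(Q,r)$.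

*Proof.* For finite sets $\vec c$ assigned to variables $\vec x$ that include the free ones of $M$, the relation $\beta\in|M|_{[\vec x:=\vec c]}$ unfolds along $M$.

- If $M=x_j$, it says $\beta\in c_j$.
- If $M=\lambda y.M'$, it says $\beta=i(b,\beta')$ for some $b,\beta'$ with $\beta'\in|M'|_{[\vec x:=\vec c,\,y:=b]}$.
- If $M=PR$, it says that there is a finite $d$ with $i(d,\beta)\in|P|_{[\vec x:=\vec c]}$ and $d\subseteq|R|_{[\vec x:=\vec c]}$.

In each clause only finitely many facts about subterms are needed, again in finite environments. So each true instance has a finite verification tree, and correctness of such trees is decidable. Hence $|Q|$ is r.e. uniformly in $Q$. By (2), $Q$ fails to meet $(\vec a,\beta)$ iff for some $d_1\subseteq a_0,\dots,d_n\subseteq a_{n-1}$ the element $(d_1,\dots,d_n)\to\beta$ lies in $|Q|$, which is an r.e. condition. $\square$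

## 3. Terms that watch their own denotation

To show that $\mathrm{Th}(\mathcal G)$ is not r.e., it would be enough to compute from $n$ a closed term $N_n$ that is $\beta$-equal to a fixed $P$ if $n\in K$, and has a fixed denotation different from $|P|$ if $n\notin K$. The first thing to try is to let $N_n$ search for a halting computation and return $P$ when one is found, arranged so that $N_n$ is unsolvable (has no head normal form) if the search never ends. This settles the matter if the model equates all unsolvable terms. The trouble is that graph models need not do so.

In $\mathcal G_3$ let $\Delta=\lambda x.xx$ and $\Omega=\Delta\Delta$. By (1) and the definition, $|\Delta|=\{i(a,\beta):\beta\in a\cdot a\}$. Since $i(\{1\},0)=1\in\{1\}$, we have $0\in\{1\}\cdot\{1\}$, so $1=i(\{1\},0)\in|\Delta|$. Now $i(\{1\},0)=1\in|\Delta|$ and $\{1\}\subseteq|\Delta|$, so $0\in|\Delta|\cdot|\Delta|=|\Omega|$. On the other hand $|\lambda y.\Omega|\subseteq\mathrm{range}(i)\not\ni0$. So the unsolvable terms $\Omega$ and $\lambda y.\Omega$ have different denotations, and knowing that $N_n$ is unsolvable does not determine $|N_n|$.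

We therefore want to control $|N_n|$ directly. The tool is a recursion theorem for $\lambda$-terms.

**Lemma 1.** From an index of a partial computable $\psi:\Lambda^0\rightharpoonup\Lambda^0$ one can compute $N\in\Lambda^0$ such that, if $\psi(N)$ is defined, then $N=_\beta\psi(N)$.

*Proof.* This is Kleene's argument; see Barendregt, *The Lambda Calculus*, Ch. 6 and Ch. 8. Let $\ulcorner M\urcorner$ be the numeral of the Gödel number of $M$. There are closed terms $E,\mathrm{Ap},\mathrm{Num}$ with
$$E\ulcorner M\urcorner=_\beta M\ (M\text{ closed}),\qquad \mathrm{Ap}\,\ulcorner M\urcorner\ulcorner N\urcorner=_\beta\ulcorner MN\urcorner,\qquad \mathrm{Num}\,\ulcorner M\urcorner=_\beta\ulcorner\ulcorner M\urcorner\urcorner.$$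
Since partial computable functions are $\lambda$-definable, a closed $F$ can be computed from the index such that $F\ulcorner M\urcorner=_\beta\ulcorner\psi(M)\urcorner$ whenever $\psi(M)$ is defined. Put $W=\lambda x.E(F(\mathrm{Ap}\,x(\mathrm{Num}\,x)))$ and $N=W\ulcorner W\urcorner$. Then
$$N=_\beta E(F(\mathrm{Ap}\ulcorner W\urcorner(\mathrm{Num}\ulcorner W\urcorner)))=_\beta E(F(\mathrm{Ap}\ulcorner W\urcorner\ulcorner\ulcorner W\urcorner\urcorner))=_\beta E(F\ulcorner W\ulcorner W\urcorner\urcorner)=E(F\ulcorner N\urcorner).$$
If $\psi(N)$ is defined, the last term is $=_\beta E\ulcorner\psi(N)\urcorner=_\beta\psi(N)$. $\square$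

Let us see it work in $\mathcal G_1$. First, $|\Omega|=\emptyset$ there. Suppose $\beta\in|\Omega|=|\Delta|\cdot|\Delta|$. Then some finite $d\subseteq|\Delta|$ has $i(d,\beta)\in|\Delta|$; choose $d$ with $i(d,\beta)$ least. By injectivity, $i(d,\beta)\in|\Delta|$ means $\beta\in d\cdot d$, so some $b\subseteq d$ has $i(b,\beta)\in d$. Then $b\subseteq|\Delta|$ and $i(b,\beta)\in|\Delta|$. But $i(b,\beta)$ is an element of $d$, so $i(b,\beta)<i(d,\beta)$, contradicting minimality.

Now, given $n$, let $\psi(M)$ search in parallel for a proof that $n\in K$, with output $I$, and for an element of $|M|$, with output $\Omega$. It returns the first output found. Let $N_n$ be the term from Lemma 1. If $\psi(N_n)$ returned $\Omega$, then $N_n=_\beta\Omega$ would have empty denotation, although an element of $|N_n|$ had been found. So the second search never gives the output. If $n\in K$, then $N_n=_\beta I$, and $|I|\ne\emptyset$ because it contains $i(\{0\},0)$. If $n\notin K$, then $\psi(N_n)$ is undefined, so no element of $|N_n|$ exists and $|N_n|=\emptyset=|\Omega|$. Thus $n\in\overline K$ iff the equation $N_n=\Omega$ is in $\mathrm{Th}(\mathcal G_1)$,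 and $\mathrm{Th}(\mathcal G_1)$ is not r.e.

The term $N_n$ escapes every element $\beta$ by threatening to become $\Omega$ if $\beta$ is ever found in $|N_n|$. In $\mathcal G_2$ this is impossible, because no closed term is empty: every closed $P$ has $0\in|P|$. To see it, show by induction on $M$ that $0\in|M|_\rho$ whenever $0\in\rho(x)$ for all $x$ free in $M$. Variables are clear. For $\lambda y.M'$, the induction hypothesis gives $0\in|M'|_{\rho[y:=\{0\}]}$, so $0=i(\{0\},0)\in|\lambda y.M'|_\rho$. For $PR$, we have $i(\{0\},0)=0\in|P|_\rho$ and $\{0\}\subseteq|R|_\rho$, so $0\in|PR|_\rho$.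

So the natural target in general is the smallest set that could possibly be reached,
$$U_0=\bigcap_{P\in\Lambda^0}|P|,$$
and the natural program $\psi(M)$ searches for an element $\beta\in|M|$ together with a closed $Q$ such that $\beta\notin|Q|$, and outputs $Q$. The self-defeating argument needs $\beta\notin|Q|$ to be true whenever the program acts on it. Here the approach stops: by Fact 0, $\beta\in|Q|$ can be recognized, but $\beta\notin|Q|$ in general cannot. In $\mathcal G_1$, for instance, take the terms $N_n$ above and $\beta=i(\{0\},0)\in|I|$. Then $\beta\notin|N_n|$ iff $n\notin K$, so the set of pairs $(\beta,Q)$ with $\beta\notin|Q|$ is not r.e.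

What we need is an r.e. stock of true avoidance facts, with a witness $Q$ for each, that is rich enough to push the denotation down to $U_0$. The set $Z$ is this stock. Its rules reflect what $Q\vec x$ can look like: a variable (V), an abstraction (R, L), or the variable $x_0$ applied to $k$ equal arguments (A). This last rule needs a first variable $x_0$, which is why contexts have $n\ge1$.

## 4. One term meeting an r.e. set of witnessed requirements

This section is for the general form of the $\mathcal G_1$ argument, with the single witness $\Omega$ replaced by a whole r.e. set of witnesses.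

**Lemma 2.** Let $\mathcal G$ be effective. From an index of an r.e. set $\mathcal E$ (possibly finite or empty) of pairs $(r,Q)$, where $r$ is a requirement, $Q\in\Lambda^0$, and $Q$ meets $r$ for each pair, together with $n\in\mathbb N$ and $P_0\in\Lambda^0$, one can compute $N\in\Lambda^0$ such that:

- if $n\in K$, then $N=_\beta P_0$;
- if $n\notin K$, then $N$ meets every $r$ with $(r,Q)\in\mathcal E$ for some $Q$.

*Proof.* Let $\psi(M)$ run two searches in parallel:

- (a) a proof that $n\in K$, with output $P_0$;
- (b) a pair $(r,Q)\in\mathcal E$ together with a verification, in the sense of Fact 0, that $M$ does not meet $r$, with output $Q$.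

It gives the first output found. An index of $\psi$ is computable from the data, and Lemma 1 gives $N$.

Suppose $\psi(N)$ were output through (b), with the pair $(r,Q)$. Then $N=_\beta Q$. Now $Q$ meets $r$, while $N$ was verified not to meet $r$; this contradicts the invariance of meeting under $=_\beta$. So (b) never produces the output.

If $n\in K$, search (a) would succeed eventually, so $\psi(N)$ is defined, necessarily via (a), and $N=_\beta P_0$. If $n\notin K$, then neither search produces an output and $\psi(N)$ is undefined. If $N$ failed to meet some $r$ with $(r,Q)\in\mathcal E$, search (b) would find this out, which it does not. So $N$ meets all these $r$. $\square$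

Fixing once and for all some $n\notin K$ and, say, $P_0=I$, we obtain the **plain form**: from an index of $\mathcal E$ one computes a closed $N$ that meets all the requirements occurring in $\mathcal E$.

The plain form is useful even when $\mathcal E$ has just two elements. Given $Q_1$ avoiding $\delta_1$ and $Q_2$ avoiding $\delta_2$ in the same context, it supplies one term avoiding both. Rule (A) needs exactly this.

## 5. From derivations to closed terms

This section shows that $Z$ is sound, effectively: each derivation yields a witness.

**Lemma 3.** There is a computable map sending each derivation $\pi$ of $(\vec a,\beta)\in Z$ to a closed term $Q_\pi$ that meets $(\vec a,\beta)$.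

*Proof.* We proceed by recursion on $\pi$, according to its last rule. Write $\vec a=(a_0,\dots,a_{n-1})$ and $\vec x=x_0,\dots,x_{n-1}$. By (1), used $n$ times, $|\lambda\vec x.M|\cdot\vec a=|M|_{[\vec x:=\vec a]}$.

**Rule (V).** Here $\beta\notin a_j$. Put $Q_\pi=\lambda\vec x.x_j$. Then $|Q_\pi|\cdot\vec a=a_j\not\ni\beta$.

**Rule (R).** Here $\beta\notin\mathrm{range}(i)$. Put $Q_\pi=\lambda\vec x\,y.y$. Then $|Q_\pi|\cdot\vec a=|\lambda y.y|\subseteq\mathrm{range}(i)$, so $\beta$ is not in it.

**Rule (L).** Here $\beta=i(b,\beta')$, and recursion gives a $Q$ that meets $((\vec a,b),\beta')$. Put $Q_\pi=Q$. If $i(b,\beta')\in|Q|\cdot\vec a$, then $\beta'\in|Q|\cdot\vec a\cdot b$ by definition of application, since $b\subseteq b$ is finite. This is excluded.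

**Rule (A).** Here $\pi$ provides $k\ge1$ and, for each of the finitely many $e\in a_0$ of the form $e=(d_1,\dots,d_k)\to\beta$, an element $\delta_e\in d_1\cup\dots\cup d_k$ with a derivation of $(\vec a,\delta_e)\in Z$. Recursion gives terms $Q_e$ meeting $(\vec a,\delta_e)$. The plain form of Lemma 2, applied to the finite set of pairs $((\vec a,\delta_e),Q_e)$, computes one closed $Q$ that meets all the requirements $(\vec a,\delta_e)$. Put
$$Q_\pi=\lambda\vec x.\,x_0\underbrace{(Q\vec x)\cdots(Q\vec x)}_{k},\qquad R=|Q|\cdot\vec a,\qquad\text{so}\quad |Q_\pi|\cdot\vec a=a_0\cdot\underbrace{R\cdots R}_{k}.$$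
Suppose $\beta$ were in this set. By (2) there would be finite $d_1,\dots,d_k\subseteq R$ with $e=(d_1,\dots,d_k)\to\beta\in a_0$. By uniqueness these are the sets attached to $e$, so $\delta_e\in d_1\cup\dots\cup d_k\subseteq R=|Q|\cdot\vec a$. This contradicts that $Q$ meets $(\vec a,\delta_e)$. $\square$

For the derivation of $((\{1,6\}),1)$ by (A) in Section 1, the only sub-derivation is (R). Its witness $Q=\lambda xy.y$ already meets the one requirement $((\{1,6\}),0)$, and using this $Q$ in the last case yields $\lambda x.x((\lambda xy.y)x)=_\beta\lambda x.x(\lambda y.y)$, the term checked in Section 2.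

## 6. The complement of $Z$ lies inside every closed term

We now need the opposite direction: what is not avoidable according to $Z$ is really unavoidable. In $\mathcal G_2$ the element $0$ was forced into every closed term by the equation $0=i(\{0\},0)$. In general the complement of $Z$ will supply cycles $\beta=(b_0,\dots,b_{p-1})\to\beta$ that do the same work.

For a context $\vec a=(a_0,\dots,a_{n-1})$ put
$$S(\vec a)=\{\beta\in D:\ (\vec a,\beta)\notin Z\}.$$
Reading the closure of $Z$ under its rules contrapositively gives three properties.

- (S1) $S(\vec a)\subseteq a_j$ for all $j<n$. This is (V).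
- (S2) If $\beta\in S(\vec a)$, then $\beta=i(b,\beta')$ for unique $b,\beta'$, and $\beta'\in S(\vec a,b)$. The first part is (R) with injectivity. The second is (L), since $((\vec a,b),\beta')\in Z$ would give $(\vec a,\beta)\in Z$.
- (S3) If $\beta\in S(\vec a)$ and $k\ge1$, there is an element $(d_1,\dots,d_k)\to\beta$ in $a_0$ with $d_1\cup\dots\cup d_k\subseteq S(\vec a)$. This is (A): as the rule does not apply, some $e=(d_1,\dots,d_k)\to\beta$ in $a_0$ has no $\delta\in d_1\cup\dots\cup d_k$ with $(\vec a,\delta)\in Z$.

As a check in $\mathcal G_2$: the element $0$ lies in $S(\{0\},\dots,\{0\})$ for every length $n\ge1$. Every closed $Q$ has $0\in|Q|$, and $0=(\{0\},\dots,\{0\})\to0$, so $0\in|Q|\cdot\{0\}\cdots\{0\}$ by (2). No closed term meets the requirement, so by Lemma 3 it is not in $Z$.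

The next lemma provides the two closure properties that an induction on terms needs: one for abstractions, one for applications. The point is that (S3) holds for every $k$, while $a_0$ is finite.

**Lemma 4.** Let $\beta\in S(\vec a)$ and $\beta=i(b,\beta')$. Then

- (i) $\beta'\in S(\vec a,b)\subseteq b\subseteq S(\vec a)$;
- (ii) there is a finite $c\subseteq S(\vec a)$ with $i(c,\beta)\in S(\vec a)$.

*Proof.* **Step 1: find a cycle through $\beta$.** For each $k=1,\dots,|a_0|+1$ choose by (S3) an element $e^{(k)}\in a_0$ of the form $(d_1,\dots,d_k)\to\beta$ with all $d_j\subseteq S(\vec a)$. By the pigeonhole principle $e^{(k)}=e^{(k')}$ for some $k<k'$. Thus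
$$(d_1,\dots,d_k)\to\beta=(d'_1,\dots,d'_{k'})\to\beta,\qquad d_j,\,d'_j\subseteq S(\vec a).$$
Strip $k$ layers from both sides by injectivity of $i$. This leaves
$$\beta=(d'_{k+1},\dots,d'_{k'})\to\beta.$$
Let $p=k'-k\ge1$, let $b_j=d'_{k+1+j}$ for $0\le j<p$, and put $\beta_j=(b_j,\dots,b_{p-1})\to\beta$ for $0\le j<p$, with $\beta_p=\beta$. Then
$$\beta_0=\beta,\qquad \beta_j=i(b_j,\beta_{j+1})\ (0\le j<p),\qquad \beta_p=\beta,\qquad b_j\subseteq S(\vec a).\tag{3}$$

**Step 2: prove (i).** From $i(b,\beta')=\beta=\beta_0=i(b_0,\beta_1)$ and injectivity, $b=b_0\subseteq S(\vec a)$. By (S2), $\beta'\in S(\vec a,b)$. By (S1) for the last entry of the context $(\vec a,b)$, $S(\vec a,b)\subseteq b$.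

**Step 3: walk around the cycle inside $S(\vec a)$, and prove (ii).** We show $\beta_j\in S(\vec a)$ for all $j\le p$ by induction. For $j=0$ this is the hypothesis. If $\beta_j\in S(\vec a)$ with $j<p$, then $\beta_j=i(b_j,\beta_{j+1})$. So (S2) gives $\beta_{j+1}\in S(\vec a,b_j)$, (S1) gives $S(\vec a,b_j)\subseteq b_j$, and $b_j\subseteq S(\vec a)$ by (3). Now let $c=b_{p-1}$. It is finite, it is contained in $S(\vec a)$, and $i(c,\beta)=i(b_{p-1},\beta_p)=\beta_{p-1}\in S(\vec a)$. $\square$

In $\mathcal G_1$ this lemma shows that every $S(\vec a)$ is empty. If $\beta$ were the largest element of $S(\vec a)$, which is finite by (S1), then (ii) would give $i(c,\beta)\in S(\vec a)$ with $i(c,\beta)>\beta$. So in $\mathcal G_1$ every requirement is in $Z$.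

The following lemma is the completeness statement for $Z$: elements of $S(\vec a)$ cannot be avoided by any closed term.

**Lemma 5.** Let $M$ be a $\lambda$-term, $\vec a$ a context, and $\rho$ an environment with $\rho(x)\supseteq S(\vec a)$ for all $x\in FV(M)$. Then $S(\vec a)\subseteq|M|_\rho$. In particular $S(\vec a)\subseteq|P|$ for every closed $P$.

*Proof.* The induction is on $M$, for all $\vec a$ and $\rho$ simultaneously. This generality matters, since the abstraction case changes the context.

**Variable.** If $M=x$, then $|x|_\rho=\rho(x)\supseteq S(\vec a)$ by hypothesis.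

**Abstraction.** Let $M=\lambda y.M'$ and $\beta\in S(\vec a)$. By (S2), $\beta=i(b,\beta')$, and by Lemma 4(i), $\beta'\in S(\vec a,b)\subseteq b\subseteq S(\vec a)$. The environment $\rho[y:=b]$ has values containing $S(\vec a,b)$ on $FV(M')$: at $y$ the value is $b\supseteq S(\vec a,b)$, and at any other $x\in FV(M')$, which is in $FV(M)$, the value is $\rho(x)\supseteq S(\vec a)\supseteq b\supseteq S(\vec a,b)$. The induction hypothesis for $M'$ and the context $(\vec a,b)$ gives $\beta'\in S(\vec a,b)\subseteq|M'|_{\rho[y:=b]}$. Hence $\beta=i(b,\beta')\in|\lambda y.M'|_\rho$.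

**Application.** Let $M=PR$ and $\beta\in S(\vec a)$. Take $c$ from Lemma 4(ii). The induction hypothesis for $P$ and $R$, with the same $\vec a$ and $\rho$, gives $i(c,\beta)\in S(\vec a)\subseteq|P|_\rho$ and $c\subseteq S(\vec a)\subseteq|R|_\rho$. So $\beta\in|P|_\rho\cdot|R|_\rho=|PR|_\rho$.

For closed $P$ the hypothesis on $\rho$ is vacuous. $\square$

## 7. A term of least denotation, and the reduction of $\overline K$

Let
$$C=\{M\in\Lambda^0:\ M\text{ meets every }r\in Z\}.$$
The next proposition joins soundness and completeness of $Z$. Since contexts have at least one entry, membership in $C$ controls $|M|\cdot a$ rather than $|M|$; this is why $M$ is applied to $I$. Any fixed closed term could stand in place of $I$ in part (a).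

**Proposition 6.** Let $\mathcal G$ be an effective graph model.

- (a) If $M\in C$, then $|MI|=U_0$.
- (b) There is a term $N\in C$.
- (c) For every $P\in\Lambda^0$ there is a computable map $n\mapsto N_n\in\Lambda^0$ such that $n\in K$ implies $N_n=_\beta\lambda z.P$, and $n\notin K$ implies $N_n\in C$.

*Proof.* (a) Since $MI$ is closed, $U_0\subseteq|MI|$. Conversely, let $\beta\in|MI|=|M|\cdot|I|$. There is a finite $a\subseteq|I|$ with $i(a,\beta)\in|M|$, and therefore $\beta\in|M|\cdot a$. This says that $M$ does not meet the requirement $((a),\beta)$, whose context has the single entry $a$. As $M\in C$, $((a),\beta)\notin Z$, that is, $\beta\in S((a))$. By Lemma 5, $\beta\in|P|$ for every closed $P$, so $\beta\in U_0$.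

(b), (c) Let $\mathcal E$ be the set of all pairs $(r,Q_\pi)$ with $\pi$ a derivation of $r\in Z$ and $Q_\pi$ the term from Lemma 3. The set of derivations is decidable and $\pi\mapsto Q_\pi$ is computable, so $\mathcal E$ is r.e. By Lemma 3, $Q_\pi$ meets $r$ for each pair, so $\mathcal E$ satisfies the hypothesis of Lemma 2. The requirements occurring in $\mathcal E$ are exactly the elements of $Z$. For (b), apply the plain form of Lemma 2. For (c), apply Lemma 2 with this $\mathcal E$, with $n$, and with $P_0=\lambda z.P$, where $z$ is any variable; the construction is computable in $n$. $\square$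

**Proof of Theorem D.** Take $N\in C$ from (b) and put $\Theta=NI$. By (a), $|\Theta|=U_0=\bigcap_{P\in\Lambda^0}|P|$. $\square$

**Proof of Theorem B.** Fix $N\in C$. As $\sim$ has at least two classes, choose $P\in\Lambda^0$ with $P\not\sim NI$. Take $n\mapsto N_n$ from Proposition 6(c) for this $P$.

- If $n\notin K$, then $N_n\in C$, so $|N_nI|=U_0=|NI|$ by Proposition 6(a). Hence $(N_nI,NI)\in\mathrm{Th}(\mathcal G)\subseteq{\sim}$.
- If $n\in K$, then $N_nI=_\beta(\lambda z.P)I=_\beta P$. Hence $(N_nI,P)\in\mathrm{Th}(\mathcal G)\subseteq{\sim}$. Since $P\not\sim NI$ and $\sim$ is an equivalence relation, $N_nI\not\sim NI$.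

So
$$n\in\overline K\iff N_nI\sim NI,$$
and $n\mapsto(N_nI,NI)$ is a many-one reduction of $\overline K$ to $\sim$.

Now let $\mathrm{Th}(\mathcal G)\subseteq W\subseteq{\sim}$. In the first case $(N_nI,NI)\in\mathrm{Th}(\mathcal G)\subseteq W$; in the second $(N_nI,NI)\notin{\sim}$, so $(N_nI,NI)\notin W$. Hence $n\in\overline K\iff(N_nI,NI)\in W$. If $W$ were r.e., then $\overline K$ would be r.e., a contradiction. $\square$

**Proof of Theorem A.** Apply Theorem B with ${\sim}=\mathrm{Th}(\mathcal G)$, an equivalence relation on $\Lambda^0$. It has at least two classes: if $|\lambda xy.x|=|\lambda xy.y|$, then applying both sides to $X$ and $Y$ gives $X=Y$ for all $X,Y\subseteq D$ by (1), and this is false because $D\neq\emptyset$. With $W={\sim}$, Theorem B says that $\mathrm{Th}(\mathcal G)$ is not r.e. $\square$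

**Proof of Corollary C.** The quoted result from Section 2 (Berline–Manzonetto–Salibra, *Effective λ-models versus recursively enumerable λ-theories*, Math. Struct. Comp. Sci. 2009) gives an effective graph model $\mathcal G_{\min}$ whose theory is the minimum graph theory. We regard a $\lambda$-theory as a set of equations between closed terms. It is in particular an equivalence relation on $\Lambda^0$, and it is consistent iff it has at least two classes. So if it is consistent and contains $\mathrm{Th}(\mathcal G_{\min})$, Theorem B applied to $\mathcal G_{\min}$ shows that it is $\Pi^0_1$-hard, hence not r.e.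

For an arbitrary graph model $\mathcal G$, effective or not, $\mathrm{Th}(\mathcal G)\supseteq\mathrm{Th}(\mathcal G_{\min})$ by definition of the minimum graph theory. Moreover $\mathrm{Th}(\mathcal G)$ is consistent, by the argument in the proof of Theorem A, which does not use effectiveness. So $\mathrm{Th}(\mathcal G)$ is not r.e. Taking $\mathcal G=\mathcal G_{\min}$, the minimum graph theory is not r.e. $\square$
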